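# Atomic domains in which short factorizations are unique

## Atoms, associates, and atomic and factorial domains

Throughout, $D$ is an integral domain, $U(D)$ is its group of units, and empty products equal $1$.

**Definition (atom, associates).** A nonzero nonunit $a\in D$ is *irreducible*, or an *atom*, if whenever $a=bc$ with $b,c\in D$, one of $b,c$ is a unit. Elements $a,b\in D$ are *associates*, written $a\sim b$, if $a=ub$ for some $u\in U(D)$.

In $\mathbb Z$ the atoms are $\pm p$ with $p$ prime, and $p\sim -p$.

**Definition (atomic).** $D$ is *atomic* if every nonzero nonunit is a finite product of atoms.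

$\mathbb Z$ is atomic. The ring of all algebraic integers is not: the number $2$ is a nonzero nonunit there, but there are no atoms at all, because every nonzero nonunit $a$ factors as $\sqrt a\cdot\sqrt a$ and $\sqrt a$ is again a nonunit algebraic integer.

**Definition (factorial).** $D$ is *factorial* (a UFD) if it is atomic and whenever $x_1\cdots x_n=y_1\cdots y_m$ with all $x_i,y_j$ atoms, then $n=m$ and there is a permutation $\sigma$ of $\{1,\dots,n\}$ with $x_i\sim y_{\sigma(i)}$ for every $i$.

$\mathbb Z$ is factorial. The ring $\mathbb Z[\sqrt{-5}]$ is atomic, since the norm $a^2+5b^2$ is multiplicative and equals $1$ only on the units $\pm1$, so that splitting into nonunits strictly lowers the norm. It is not factorial: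
$$2\cdot 3=(1+\sqrt{-5})(1-\sqrt{-5}). \tag{1}$$
The norms of the four factors are $4,9,6,6$. No element has norm $2$ or $3$, so all four are atoms, and by the norms neither factor on the left is associate to a factor on the right.

## Quasi-$n$-factorial monoids and domains

The words unit, atom, associate, atomic and factorial make sense, with the same definitions, in a commutative cancellative monoid.

**Definition (quasi-$n$-factorial).** Let $n\ge2$. An atomic commutative cancellative monoid $M$ is *quasi-$n$-factorial* if whenever
$$\alpha_1\cdots\alpha_n=\beta_1\cdots\beta_n$$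
with all $\alpha_i,\beta_j$ atoms of $M$, there is a permutation $\sigma$ such that $\alpha_i\sim\beta_{\sigma(i)}$ for every $i$. An atomic domain $D$ is *quasi-$n$-factorial* if the monoid $D\setminus\{0\}$ is.

So two products of exactly $n$ atoms may coincide only for the trivial reason. Products of different lengths are not compared.

*Example A.* A factorial domain is quasi-$n$-factorial for every $n$. By (1), $\mathbb Z[\sqrt{-5}]$ is not quasi-$2$-factorial.

*Example B.* The additive monoid $\{0,2,3,4,\dots\}$ has atoms $2$ and $3$ and only the unit $0$. It is not factorial, since $2+2+2=3+3$. But a sum of $n$ atoms with $m$ of them equal to $2$ has value $3n-m$, which determines $m$. So this monoid is quasi-$n$-factorial for every $n\ge2$.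

*Example C.* Let $k\ge 2$ and let $M_k$ be the submonoid of $\mathbb Z\times\mathbb Z/k$ generated by $x=(1,0)$ and $y=(1,1)$. It is cancellative, being inside a group. The first coordinate shows that its only unit is the identity and its atoms are $x$ and $y$. A product of $n$ atoms containing $j$ copies of $y$ equals $(n,\,j \bmod k)$ with $0\le j\le n$. If $n<k$, this determines $j$. If $n=k$, then $j=0$ and $j=k$ give $x^k=y^k$. So for $k\ge3$, $M_k$ is quasi-$n$-factorial for $2\le n\le k-1$, but not quasi-$k$-factorial, and not factorial.

For monoids, then, the property is much weaker than factoriality. For domains, addition gets in the way. We quote one fact without proof.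

**Known fact.** An atomic integral domain that is quasi-$n$-factorial for *every* $n\ge2$ is factorial.

(Example B shows that the analogous statement for monoids is false.) This leads to the following problem, whose source is Scott T. Chapman and Jim Coykendall, "On the axioms for a unique factorization domain", arXiv:2507.05188 (2025):

> Does there exist an atomic integral domain that is quasi-$n$-factorial for *some* $n\ge 2$ but not factorial?

## Sums of monomials create new atoms: $\mathbb Q[t^2,t^3]$ and a monoid algebra

The sensible first attempt is to take a monoid with the desired property and form its monoid algebra over a field. Let us see what happens.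

**Example B as a ring.** The monoid algebra is $\mathbb Q[t^2,t^3]$, the polynomials with no $t$-term. Look at
$$(t^2+t^3)(t^2+t^3)=t^2\cdot(t^2+2t^3+t^4). \tag{2}$$
In this ring a nonzero element has order $0$ or order at least $2$ at $t=0$. So if an element $t^2(1+t)^e$ with $e\in\{0,1,2\}$ factors, one factor has order $0$ and divides $(1+t)^e$ in $\mathbb Q[t]$; that is, it equals $c$, $c(1+t)$ or $c(1+t)^2$ with $c\in\mathbb Q^\times$. The last two have nonzero $t$-term, so they are not in the ring. Hence $t^2$, $t^2+t^3$ and $t^2+2t^3+t^4$ are all atoms. The units are $\mathbb Q^\times$, so $t^2\not\sim t^2+t^3$. The ring is not quasi-$2$-factorial, although its monomials form a monoid that is quasi-$n$-factorial for every $n$.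

**Example C as a ring.** The monoid algebra of $M_k$ is not even a domain: $(x-y)\sum_{i=0}^{k-1}x^iy^{k-1-i}=x^k-y^k=0$, while both factors are nonzero because the monomials involved are distinct elements of $M_k$.

**A better monoid.** Let $K$ be a field with at least three elements, $k\ge3$, and
$$B_k=K[X_1,\dots,X_k,Y_1,\dots,Y_k]/(X_1\cdots X_k-Y_1\cdots Y_k),$$
with $x_i,y_j$ the images of the variables. The polynomial $X_1\cdots X_k-Y_1\cdots Y_k$ is linear in $X_1$ with coprime coefficients, hence irreducible, hence prime. So $B_k$ is a domain. It is graded by total degree, with degree $0$ part $K$, and in degrees below $k$ it agrees with the polynomial ring. Consequently the monomials of $B_k$ form a monoid that is quasi-$n$-factorial for $2\le n<k$ and not for $n=k$. This is exactly the shape we want.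

But sums break it again. For $\lambda,\lambda'\in K$,
$$(x_1+\lambda y_1)(y_2\cdots y_k+\lambda' x_2\cdots x_k)=x_1y_2\cdots y_k+(\lambda+\lambda')\,x_1\cdots x_k+\lambda\lambda'\,y_1x_2\cdots x_k,$$
where we used $y_1\cdots y_k=x_1\cdots x_k$. The right side is symmetric in $\lambda,\lambda'$, so
$$(x_1+\lambda y_1)(y_2\cdots y_k+\lambda' x_2\cdots x_k)=(x_1+\lambda' y_1)(y_2\cdots y_k+\lambda x_2\cdots x_k). \tag{3}$$
Take $\lambda\ne\lambda'$, both nonzero. Factors of homogeneous elements of $B_k$ are homogeneous, so the linear forms in (3) are atoms. A factorization of $y_2\cdots y_k+\lambda x_2\cdots x_k$, which has degree $k-1<k$, would be a factorization in the polynomial ring; there this element is linear in $Y_2$ with coprime coefficients, hence irreducible. So all four factors in (3) are atoms. The units are $K^\times$, so $x_1+\lambda y_1\not\sim x_1+\lambda'y_1$, and degrees separate $x_1+\lambda y_1$ from $y_2\cdots y_k+\lambda x_2\cdots x_k$. So $B_k$ is not quasi-$2$-factorial.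

The exact point of failure is this. The designated atoms $x_i,y_j$ behave well, but elements such as $x_1+\lambda y_1$ are atoms too, and we have no control over them. The way out is not to let them be atoms: enlarge the ring so that each such element $f$ acquires a factorization $f=x_1\cdots x_k$ into $k$ new elements, as freely as possible, and continue until every nonzero nonunit is a product of designated elements. Two things must be arranged: the splittings must not create coincidences between short products, and they must not destroy designated atoms.

## Uniqueness up to length exactly $N$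

**Theorem.** Let $R$ be an integral domain that is not a field and let $N\ge1$. There is an integral domain $D\supseteq R$ such that:

- (i) $D$ is atomic.
- (ii) If $\pi_1\cdots\pi_s=\rho_1\cdots\rho_t$ with all $\pi_i,\rho_j$ atoms of $D$ and $s\le N$ ($t$ arbitrary), then $s=t$ and, after a permutation, $\pi_i\sim\rho_i$ for all $i$. In particular $D$ is quasi-$n$-factorial for all $2\le n\le N$.
- (iii) There are atoms with $x_1\cdots x_{N+1}=y_1\cdots y_{N+1}$ and $x_i\not\sim y_j$ for all $i,j$. So $D$ is not quasi-$(N+1)$-factorial, and in particular not factorial.
- (iv) $U(D)=U(R)$, $aD\cap R=aR$ for all $a\in R$, and $|D|=|R|$.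

So the answer to the question is yes, for every $n\ge2$: take $N=n$. With $R=\mathbb Z$ the domain is countable and its only units are $\pm1$.

**Corollary (classification).** For an atomic domain $D$, the set $\{n\ge2: D\text{ is quasi-}n\text{-factorial}\}$ is exactly one of $\emptyset$, $\{2,\dots,N\}$ for some $N\ge2$, or all of $\{2,3,\dots\}$. Each of these occurs, and the last occurs exactly when $D$ is factorial.

From here on, fix $N\ge1$ and put $k=N+1\ge2$.

## Pairs $(R,A)$ and the divisor condition $(Q_N)$

We carry along a ring $R$ together with a set $A$ of designated atoms, and need a condition on $(R,A)$ that survives all later enlargements.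

**Definition (pair).** A *pair* $(R,A)$ is an integral domain $R$ with a set $A$ of nonzero nonunits of $R$ satisfying

> $(Q_N)$: whenever $\alpha_1\cdots\alpha_s=gh$ with $0\le s\le N$, $\alpha_i\in A$ (repetitions allowed) and $g,h\in R$, there is $I\subseteq\{1,\dots,s\}$ with $g\sim\prod_{i\in I}\alpha_i$.

In words: a product of at most $N$ designated elements has no divisors in $R$ other than the obvious ones.

*Examples.* If $A$ is any set of primes of $\mathbb Z$, then $(\mathbb Z,A)$ is a pair for every $N$. For every domain $R$, $(R,\emptyset)$ is a pair: only $s=0$ is possible, and $1=gh$ makes $g$ a unit. In $\mathbb Z[\sqrt{-5}]$ the set $A=\{2,3\}$ satisfies $(Q_1)$, since $2$ and $3$ are atoms, but not $(Q_2)$: by (1), $1+\sqrt{-5}$ divides $2\cdot3$ and is associate to none of $1,2,3,6$.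

*Designated elements are atoms.* Let $\alpha\in A$ and $\alpha=gh$. Apply $(Q_N)$ with $s=1$: either $g\sim1$ is a unit, or $g\sim\alpha$, and then cancelling shows that $h$ is a unit.

*Why all divisors $g$, and not just products of elements of $A$?* Because this is forced. Suppose $R$ sits in a domain $D$ as in (i) and (ii), with $U(D)=U(R)$ and all elements of $A$ atoms of $D$. If $\alpha_1\cdots\alpha_s=gh$ in $R$ with $s\le N$, write each of $g$ and $h$ as a unit times a product of atoms of $D$. By (ii) the atoms in $g$ match some of the $\alpha_i$, so $g=v\prod_{i\in I}\alpha_i$ with $v\in U(D)=U(R)$. That is $(Q_N)$.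

**Definition (extension of pairs).** Write $(R,A)\le(R',A')$ if $R$ is a subring of $R'$, $A\subseteq A'$, $U(R')=U(R)$, and $aR'\cap R=aR$ for all $a\in R$.

*Examples.* $(\mathbb Z,\emptyset)\le(\mathbb Z[t],\emptyset)$. The inclusion $\mathbb Z\subseteq\mathbb Z[1/2]$ violates the condition on units. The inclusion $\mathbb Z[t^2,t^3]\subseteq\mathbb Z[t]$ keeps the units but violates the last condition: $t^3\in t^2\,\mathbb Z[t]$, but $t^3\notin t^2\,\mathbb Z[t^2,t^3]$.

The relation is transitive: if $(R,A)\le(R',A')\le(R'',A'')$, then $U(R'')=U(R')=U(R)$, and $aR''\cap R=(aR''\cap R')\cap R=aR'\cap R=aR$ for $a\in R$.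

**Unions of chains.** *The union $(R_\infty,A_\infty)$ of a nonempty well-ordered chain of pairs $(R_\lambda,A_\lambda)$, increasing for $\le$, is a pair, and it is $\ge$ every member of the chain.*

*Proof.* $R_\infty$ is a domain.

- Units: a unit of $R_\infty$ and its inverse lie in a common member, so the unit is in $U(R_\lambda)$ for some $\lambda$. All the groups $U(R_\lambda)$ are equal. Hence $U(R_\infty)=U(R_\lambda)$ for every $\lambda$, and the elements of $A_\infty$ are nonunits of $R_\infty$.
- Divisibility: let $r=as$ with $r,a\in R_\lambda$ and $s\in R_\infty$. Then $s\in R_\mu$ for some $\mu\ge\lambda$, and $r\in aR_\mu\cap R_\lambda=aR_\lambda$.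
- $(Q_N)$: an equation $\alpha_1\cdots\alpha_s=gh$ involves finitely many elements, so for some $\lambda$ all $\alpha_i$ are in $A_\lambda$ and $g,h\in R_\lambda$. Then $(Q_N)$ in $(R_\lambda,A_\lambda)$ gives $I$. $\square$

## Adjoining a generic factorization $f=x_1\cdots x_k$

This lemma performs one splitting. Notice the hypothesis on $f$: it is what protects the elements already designated.

**Lemma 1.** Let $(R,A)$ be a pair and $f\in R$ a nonzero nonunit that divides, in $R$, no product of at most $N$ elements of $A$. In $R[x_1^{\pm1},\dots,x_N^{\pm1}]$ put $x_k=f\,x_1^{-1}\cdots x_N^{-1}$, and let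
$$R'=R[x_1,\dots,x_k],\qquad A'=A\cup\{x_1,\dots,x_k\}.$$
Then $(R',A')$ is a pair, $(R,A)\le(R',A')$, and $f=x_1\cdots x_k$.

*Why the hypothesis is needed.* Take $N=2$, $R=\mathbb Z$, $A=\{2\}$, $f=2$. The construction would give $2=x_1\cdot(x_2x_3)$, where $x_1$ is associate to neither $1$ nor $2$ (the units of $R'$ are $\pm1$, by Step 2 below, which does not use the hypothesis). So $(Q_2)$ fails in $R'$: the designated atom $2$ has been destroyed.

*Proof.* The equation $f=x_1\cdots x_k$ holds by the definition of $x_k$.

**Step 1: describe $R'$ explicitly.** The purpose is to reduce every question about divisors to exponents. The Laurent polynomial ring is a domain graded by $\mathbb Z^N$, with $x_i$ of degree $e_i$ for $i\le N$ and $R$ in degree $0$. The element $x_k$ is homogeneous of degree $(-1,\dots,-1)$. So $R'$, generated over $R$ by homogeneous elements, is a graded subring and a domain. For $a=(a_1,\dots,a_k)\in\mathbb Z_{\ge0}^k$ put $x^a=x_1^{a_1}\cdots x_k^{a_k}$; it is nonzero of degree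
$$(a_1-a_k,\dots,a_N-a_k).$$
Let $\mathbf 1=(1,\dots,1)\in\mathbb Z^k$. The degree formula shows that $x^a$ and $x^b$ have the same degree if and only if $a-b\in\mathbb Z\mathbf 1$. Moreover
$$x^{a+t\mathbf 1}=f^t x^a\qquad(t\ge0). \tag{4}$$
Call $a\in\mathbb Z_{\ge0}^k$ *reduced* if $\min_i a_i=0$. Given a degree $d\in\mathbb Z^N$, the integer vectors with that degree are $(d_1,\dots,d_N,0)+t\mathbf 1$ with $t\in\mathbb Z$, and exactly one of them has minimum $0$. So each degree contains exactly one reduced monomial $x^a$; every other monomial of that degree is $x^{a+t\mathbf1}$ with $t>0$, which by (4) is an $R$-multiple of $x^a$. Since $R'$ is spanned over $R$ by monomials, its component in that degree is $R\,x^a$. Hence: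

> (5) Every nonzero homogeneous element of $R'$ is uniquely $c\,x^a$ with $0\ne c\in R$ and $a$ reduced. The degree $0$ component is $R$.

For instance, with $R=\mathbb Z$, $N=2$, $f=6$, degree $(1,0)$ contains $x_1$ and $x_1^2x_2x_3=6x_1$, and the component is $\mathbb Z x_1$. In degree $(-1,0)$ the reduced monomial is $x_2x_3=6x_1^{-1}$, and the component is $\mathbb Z\cdot6x_1^{-1}$; the element $x_1^{-1}$ is not in $R'$.

> (6) Every divisor in $R'$ of a nonzero homogeneous element is homogeneous.

Indeed, order $\mathbb Z^N$ lexicographically; this is a total order compatible with addition. If $vw\neq0$, then, $R'$ being a domain, the highest component of $vw$ is the product of the highest components of $v$ and $w$, and likewise for the lowest. If $v$ had two nonzero components, the highest degree in $vw$ would exceed the lowest, and $vw$ would not be homogeneous.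

**Step 2: no new units.** Let $vw=1$ in $R'$. By (6) and (5), $v=cx^a$ and $w=c'x^b$ with $a,b$ reduced. The product has degree $0$, so $a+b=t\mathbf 1$, and $t\ge0$ because the entries are nonnegative. By (4), $cc'f^t=1$. As $f$ is a nonunit of $R$, $t=0$. So $a=b=0$, $cc'=1$, and $v=c\in U(R)$. Thus $U(R')=U(R)$. The elements of $A$ are therefore nonunits of $R'$. Units have degree $0$, while each $x_i$ has nonzero degree (for $x_k$ because $N\ge1$), so the $x_i$ are nonunits too.

**Step 3: no new divisibilities in $R$.** Let $r=as$ with $r,a\in R$, $s\in R'$. If $r=0$, then $r\in aR$. If $r\ne0$, then $s$ is homogeneous by (6), and its degree is $0$ because $r$ and $a$ have degree $0$. So $s\in R$ by (5). Thus $aR'\cap R=aR$.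

**Step 4: $(Q_N)$ for $(R',A')$.** This is where the length $k=N+1$ is used. A product of at most $N$ elements of $A'$ has the form $\alpha_1\cdots\alpha_p\,x^u$ with $\alpha_i\in A$, $u\in\mathbb Z_{\ge0}^k$ and $p+|u|\le N$, where $|u|=\sum u_i$. Suppose it equals $gh$ with $g,h\in R'$. It is nonzero and homogeneous, so by (6) and (5) $g=cx^a$, $h=c'x^b$ with $a,b$ reduced. Comparing degrees,
$$a+b=u+t\mathbf 1\qquad\text{for some }t\in\mathbb Z.$$
Since $|u|\le N<k$, some $u_i$ is $0$; at that index $t=a_i+b_i\ge0$. So (4) applies:
$$\alpha_1\cdots\alpha_p\,x^u=cc'x^{u+t\mathbf 1}=cc'f^t x^u,\qquad\text{hence}\qquad \alpha_1\cdots\alpha_p=cc'f^t\ \text{ in } R. \tag{7}$$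
If $t\ge1$, then $f$ divides in $R$ a product of $p\le N$ elements of $A$, contrary to hypothesis. So $t=0$, which gives $\alpha_1\cdots\alpha_p=cc'$ and $a+b=u$. By $(Q_N)$ for $(R,A)$, $c\sim\prod_{i\in I}\alpha_i$ for some $I\subseteq\{1,\dots,p\}$. Since $a\le u$ componentwise, $x^a$ is a subproduct of $x^u$. Therefore
$$g=cx^a\sim\Big(\prod_{i\in I}\alpha_i\Big)x^a,$$
a subproduct of $\alpha_1\cdots\alpha_p\,x^u$. With Steps 2 and 3, this proves the lemma. $\square$

## Splitting every nonunit: transfinite closure

Lemma 1 splits one element. We now want every nonzero nonunit to become a product of designated elements. The condition $(Q_N)$ produces a clean dichotomy: an element for which Lemma 1 is *not* available is already such a product.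

**Lemma 2.** Every pair $(R,A)$ has an extension $(D,\mathcal A)\ge(R,A)$ in which every nonzero nonunit of $D$ is a unit times a finite product of elements of $\mathcal A$. If $R$ is infinite, we may take $|D|=|R|$.

*Proof.*

**Step 1: one round, treating all nonunits of $R$.** Well-order the nonzero nonunits of $R$ as $(f_\lambda)_{\lambda<\kappa}$, where the initial ordinal $\kappa$ is their cardinality. By transfinite recursion define an increasing chain of pairs $(R_\lambda,A_\lambda)$ for $\lambda\le\kappa$, with $(R_0,A_0)=(R,A)$ and unions at limit ordinals. By the statement on unions of chains and by transitivity, each new term is a pair $\ge$ all earlier ones. For the successor step, given $(R_\lambda,A_\lambda)$: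

- If $f_\lambda$ is a unit of $R_\lambda$ times a product of elements of $A_\lambda$, put $(R_{\lambda+1},A_{\lambda+1})=(R_\lambda,A_\lambda)$.
- Otherwise, $f_\lambda$ is a nonunit of $R_\lambda$, because $U(R_\lambda)=U(R)$. If it divided in $R_\lambda$ a product of at most $N$ elements of $A_\lambda$, then by $(Q_N)$ it would be associate to a subproduct, and we would be in the first case. So the hypotheses of Lemma 1 hold; apply it with $f=f_\lambda$ to get $(R_{\lambda+1},A_{\lambda+1})$, in which $f_\lambda$ is a product of $k$ designated elements.

Let $(R^*,A^*)=(R_\kappa,A_\kappa)$. Then $(R^*,A^*)\ge(R,A)$, and every nonzero nonunit of $R$ is a unit times a product of elements of $A^*$.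

**Step 2: iterate, to treat the nonunits just created.** Repeat Step 1 to get $(R,A)=(R^{(0)},A^{(0)})\le(R^{(1)},A^{(1)})\le\cdots$, where $(R^{(j+1)},A^{(j+1)})$ is obtained from $(R^{(j)},A^{(j)})$ by one round, and let $(D,\mathcal A)$ be the union. It is a pair $\ge(R,A)$. A nonzero nonunit of $D$ lies in some $R^{(j)}$ and is a nonunit there. Hence it is a unit times a product of elements of $A^{(j+1)}\subseteq\mathcal A$.

**Step 3: count.** Let $R$ be infinite. In Lemma 1, $R'$ is the image of a polynomial ring in $k$ variables over $R$ and contains $R$, so $|R'|=|R|$. In a round, $\kappa\le|R|$ as cardinals, and transfinite induction gives $|R_\lambda|=|R|$ for all $\lambda\le\kappa$: successor steps preserve the cardinality, and at a limit we take a union of at most $|R|$ sets of size $|R|$. The union over the countably many rounds again has size $|R|$. $\square$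

## Splitting $f$ twice: proof of the Theorem

**Step 1: build one forbidden coincidence of length $N+1$.** Since $R$ is not a field, it has a nonzero nonunit $f$. Start with the pair $(R,\emptyset)$. The only product of elements of $\emptyset$ is $1$, which the nonunit $f$ does not divide. So Lemma 1 gives a pair $(R_1,A_1)$ with $A_1=\{x_1,\dots,x_k\}$ and $f=x_1\cdots x_k$.

We claim that Lemma 1 applies to $(R_1,A_1)$ with the *same* $f$. First, $f$ is a nonunit of $R_1$, as $U(R_1)=U(R)$. Next, suppose $f$ divides a product of at most $N$ elements of $A_1$, say $x^u=fs$ with $|u|\le N$ and $s\in R_1$. As $|u|<k$, $u$ is reduced. By (6), $s$ is homogeneous, and its degree is that of $x^u$ because $f$ has degree $0$. By (5), $s=cx^a$ with $a$ reduced of the same degree as $u$, so $a=u$. Cancelling $x^u$ gives $fc=1$, which is impossible. (With $k=N$ in place of $N+1$ the claim would fail, as $f=x_1\cdots x_N$ would itself be a product of $N$ designated elements.)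

So Lemma 1 gives a pair $(R_2,A_2)$ with $R_2=R_1[y_1,\dots,y_k]$, $A_2=\{x_1,\dots,x_k,y_1,\dots,y_k\}$ and
$$x_1\cdots x_k=f=y_1\cdots y_k. \tag{8}$$

**Step 2: close up.** Let $(D,\mathcal A)\ge(R_2,A_2)$ be as in Lemma 2. By transitivity $(R,\emptyset)\le(D,\mathcal A)$.

**Step 3: proof of (iv).** The statements $U(D)=U(R)$ and $aD\cap R=aR$ are part of $(R,\emptyset)\le(D,\mathcal A)$. A finite domain is a field, so $R$ is infinite. Then $|R_2|=|R_1|=|R|$ as in Step 3 of Lemma 2, and $|D|=|R_2|$ by Lemma 2.

**Step 4: proof of (i), and identification of all atoms of $D$.** Since $(D,\mathcal A)$ is a pair, the elements of $\mathcal A$ are atoms of $D$. Every nonzero nonunit of $D$ is a unit times a product of elements of $\mathcal A$; the product is nonempty, so the unit can be absorbed in one factor. So $D$ is atomic. Moreover: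

> (9) Every atom of $D$ is associate to an element of $\mathcal A$.

Indeed, write the atom as $\pi=v\alpha_1\cdots\alpha_m$ with $v$ a unit and $\alpha_i\in\mathcal A$. Then $m\ge1$ since $\pi$ is a nonunit, and $m\ge2$ would make $\pi=(v\alpha_1)(\alpha_2\cdots\alpha_m)$ a product of two nonunits. So $m=1$.

**Step 5: proof of (ii).** Let $\pi_1\cdots\pi_s=\rho_1\cdots\rho_t$ with atoms and $s\le N$. By (9) we may replace each atom by an associate in $\mathcal A$, collecting the units. So it suffices to show: if
$$\alpha_1\cdots\alpha_s=u\,\beta_1\cdots\beta_t,\qquad \alpha_i,\beta_j\in\mathcal A,\ u\in U(D),\ s\le N, \tag{10}$$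
then $s=t$ and the $\alpha_i$ and $\beta_j$ are associate in pairs after a permutation. Induct on $s$.

- If $s=0$, the right side is a unit, so $t=0$.
- If $s\ge1$, the left side is a nonunit, so $t\ge1$. Now $\beta_1$ divides a product of at most $N$ elements of $\mathcal A$, so by $(Q_N)$ there is $I$ with $\beta_1\sim\prod_{i\in I}\alpha_i$. Here $I\ne\emptyset$ because $\beta_1$ is a nonunit, and $|I|=1$ because $\beta_1$ is an atom and each $\alpha_i$ is a nonunit. So $\beta_1=w\alpha_i$ for some $i$ and some unit $w$. Cancel $\alpha_i$ in (10): the product of the other $s-1$ elements $\alpha_{i'}$ equals $uw\,\beta_2\cdots\beta_t$. By induction $s-1=t-1$ and the remaining elements match.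

Taking $t=s=n$ with $2\le n\le N$ shows that $D$ is quasi-$n$-factorial.

**Step 6: proof of (iii).** The $x_i,y_j$ are in $\mathcal A$, hence atoms of $D$, and (8) holds with $k=N+1$. Suppose $y_j=vx_i$ with $v\in U(D)=U(R)$. In the grading of $R_2$ over $R_1$ provided by Lemma 1, the element $vx_i\in R_1$ has degree $0$, while $y_j$ has nonzero degree. This is a contradiction. So $x_i\not\sim y_j$ for all $i,j$; hence $D$ is not quasi-$(N+1)$-factorial, and not factorial. $\blacksquare$

**What becomes of $x_1+\lambda y_1$.** Take $R=K[t]$ and $f=t$, with $K$ and $k\ge3$ as in the definition of $B_k$. Then $R_2$ is the ring $B_k$ that failed: since $t=x_1\cdots x_k$ and $x_1^{\pm1},\dots,x_N^{\pm1},t$ generate a Laurent polynomial ring with polynomial variable $t$, the ring $R_1=K[x_1,\dots,x_k]$ is a polynomial ring. The surjection $R_1[Y_1,\dots,Y_k]/(Y_1\cdots Y_k-f)\to R_2$ is injective, because its source is spanned over $R_1$ by the reduced monomials in the $Y_j$, whose images are linearly independent over $R_1$ by (5). So the bad identity (3) holds in $R_2$ and hence in $D$. It does no harm, because $x_1+\lambda y_1$ with $\lambda\in K^\times$ is no longer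 an atom. In fact an element $g\in R_2$ that is an atom of $D$ must be associate to an element of $A_2$: by (9), $g=v\alpha$ with $v\in U(D)$ and $\alpha\in\mathcal A$; if $\alpha\notin A_2$, it was adjoined by applying Lemma 1 to some pair $(S,B)\ge(R_2,A_2)$, and $\alpha=v^{-1}g\in S$ would have degree $0$ over $S$, although new elements have nonzero degree. Now in the grading of $R_2$ over $R_1$ units and elements of $A_2$ are homogeneous, while $x_1+\lambda y_1$ has components in two degrees. So it is not associate to an element of $A_2$, and is not an atom of $D$.

## Which sets of $n$ occur: proof of the Corollary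

**Step 1: the property passes down from $n$ to $m\le n$.** Let $D$ be quasi-$n$-factorial and $2\le m\le n$, and let $\alpha_1\cdots\alpha_m=\beta_1\cdots\beta_m$ with all factors atoms. Multiply both sides by $\alpha_1^{\,n-m}$. We obtain two equal products of $n$ atoms, so the two lists of $n$ atoms give the same multiset of associate classes. Remove $n-m$ copies of the class of $\alpha_1$ from both: the original multisets coincide. So $D$ is quasi-$m$-factorial. The set in question is therefore an initial segment of $\{2,3,\dots\}$, which means it is $\emptyset$, or $\{2,\dots,N\}$ with $N\ge2$, or everything.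

**Step 2: each case occurs.** For $N\ge2$, the domain $D$ of the Theorem is quasi-$n$-factorial for $2\le n\le N$ and not for $n=N+1$; by Step 1 its set is exactly $\{2,\dots,N\}$. For $N=1$ the Theorem gives an atomic domain that is not quasi-$2$-factorial, and by Step 1 its set is $\emptyset$. Every factorial domain has the full set $\{2,3,\dots\}$.

**Step 3: the full set forces factoriality.** This is the known fact quoted before the question. It is the only place where that fact is used. $\blacksquare$

## The bound $s\le N$, and embedding arbitrary domains

**Remark (sharpness).** By (iii), the bound $s\le N$ in (ii) cannot be raised for this $D$, even if one compares only factorizations of equal length $s=t$. By the known fact, no nonfactorial atomic domain is quasi-$n$-factorial for all $n$.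

**Remark (fields included).** Every integral domain $R$ embeds, with the same unit group, into a nonfactorial atomic domain that is quasi-$n$-factorial, for any prescribed $n\ge2$. If $R$ is not a field, this is the Theorem with $N=n$. If $R$ is a field, apply the Theorem to $R[t]$, which is not a field and satisfies $U(R[t])=U(R)$.
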